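# Slicely Countably Determined Spaces and Countable $\pi$-Bases for the Weak Topology

## 1. Slices, determining families, and $\pi$-bases

Throughout, $X$ is a real or complex Banach space with dual $X^*$, $B_X$ is its closed unit ball and $U$ its open unit ball. Everything below (slices, closed convex hulls, the weak topology) depends only on the functionals $\mathrm{Re}\,x^*$, and these are exactly the continuous real-linear functionals on $X$. So we treat $X$ as a real space and write $x^*$ for $\mathrm{Re}\,x^*$. Bounded convex sets are taken nonempty, since for the empty set everything is trivial.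

**Definition 1.1 (slice).** For a bounded convex set $A\subseteq X$, $x^*\in X^*$ and $\varepsilon>0$, the slice of $A$ determined by $x^*$ and $\varepsilon$ is
$$S(A,x^*,\varepsilon)=\{x\in A:\ \mathrm{Re}\,x^*(x)>\sup \mathrm{Re}\,x^*(A)-\varepsilon\}.$$

By the definition of a supremum, slices of nonempty sets are nonempty. The slices of $[0,1]\subseteq\mathbb R$ are the whole interval and the intervals $(t,1]$ and $[0,t)$ with $0\le t<1$, respectively $0<t\le1$.

**Definition 1.2 (determining).** A countable family $\{V_n:n\in\mathbb N\}$ of subsets of $A$ is determining for $A$ if $A\subseteq\overline{\mathrm{conv}}(B)$ for every $B\subseteq A$ that intersects every $V_n$.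

For $A=[0,1]$ the slices $(1-\frac1n,1]$ and $[0,\frac1n)$ form a determining family: a set $B$ meeting all of them has points arbitrarily close to $0$ and to $1$.

We shall use one consequence at the very end.

**(1.1)** If $(Z_n)$ is determining for $A$, then every slice $S=S(A,x^*,\varepsilon)$ of $A$ contains some $Z_n$. Otherwise choose $b_n\in Z_n\setminus S$ for all $n$. Then $A\subseteq\overline{\mathrm{conv}}\{b_n\}\subseteq\{x^*\le\sup x^*(A)-\varepsilon\}$, which is absurd.

**Definition 1.3 (SCD set).** A bounded convex set $A$ is slicely countably determined (an SCD set) if some sequence of slices of $A$ is determining for $A$.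

An example is $B_{\ell_1}$ over $\mathbb R$. Take the slices $S(B_{\ell_1},\pm e_n^*,\frac1k)$. If $x$ lies in the slice with sign $\theta$, then $\theta x_n>1-\frac1k$, so the other coordinates have total absolute value below $\frac1k$, and $\|x-\theta e_n\|<\frac2k$. A set $B$ meeting all these slices has all $\pm e_n$ in its closure, so $\overline{\mathrm{conv}}\,B\supseteq B_{\ell_1}$.

**Definition 1.4 (SCD space).** $X$ is an SCD space if every convex bounded subset of $X$ is an SCD set.

The line $\mathbb R$ is an SCD space: a bounded convex set is an interval with endpoints $a\le b$, and the slices cut off by $(b-\frac1n,\infty)$ and by $(-\infty,a+\frac1n)$ are determining.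

**Definition 1.5 ($\pi$-base).** A $\pi$-base of a topological space $T$ is a family $\mathcal B$ of nonempty open subsets of $T$ such that every nonempty open subset of $T$ contains some member of $\mathcal B$. A set $A\subseteq X$ has a countable $\pi$-base for the weak topology if $A$ with the relative weak topology $\sigma(X,X^*)$ has a countable $\pi$-base.

A countable base, with $\emptyset$ removed, is a countable $\pi$-base. The ball $B_{\ell_1}$ shows that a $\pi$-base can ignore bad points. For finitely supported rational $v$ with $\|v\|=1$ and $k\in\mathbb N$ let
$$W_{v,k}=\{x\in B_{\ell_1}:|x_j-v_j|<\tfrac1k\text{ for }j\in\mathrm{supp}\,v\}.$$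
With $N=|\mathrm{supp}\,v|$, every $x\in W_{v,k}$ has mass greater than $1-\frac Nk$ on $\mathrm{supp}\,v$, hence less than $\frac Nk$ off it, so $\|x-v\|<\frac{2N}k$. These countably many weakly open sets form a $\pi$-base. Indeed, let $W$ be nonempty and weakly open in $B_{\ell_1}$. It is norm-open in $B_{\ell_1}$, so it contains a finitely supported $x$, and it contains $\{z\in B_{\ell_1}:|z_i^*(z-x)|<\delta,\ i\le l\}$ for some $z_i^*$ and $\delta$. If $\|x\|<1$, choose $u\ne0$ supported on $l+1$ coordinates outside $\mathrm{supp}\,x$ with $z_i^*(u)=0$ for all $i$; then some $x+su$, $s>0$, has norm $1$ and lies in $W$. Approximating by a rational vector and dividing by its rational norm, we find $v\in W$ finitely supported, rational, of norm $1$. Then $W_{v,k}\subseteq W$ for large $k$.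

**An example where both properties fail.** Let $\mathcal D=\{g\in L_1[0,1]:g\ge0,\ \int g=1\}$, the set of densities.

**(1.2)** Every nonempty weakly open $O\subseteq\mathcal D$ contains, for each $\eta>0$, a density supported in a set of measure less than $\eta$. To see this, let $O\supseteq\{g'\in\mathcal D:|\gamma_i(g'-g)|<\delta,\ i\le l\}$ with $g\in\mathcal D$, $\gamma_i\in L_\infty$. Up to a null set, partition $[0,1]$ into sets $P_1,\dots,P_N$ of positive measure on each of which every $\gamma_i$ takes values in an interval of length $\le\delta/2$. Choose $P_j'\subseteq P_j$ with $0<|P_j'|<\eta/N$ and put $g'=\sum_j(\int_{P_j}g)\,1_{P'_j}/|P'_j|$. On each $P_j$ the densities $g$ and $g'$ have the same mass, so $|\gamma_i(g'-g)|\le\frac\delta2\sum_j\int_{P_j}g<\delta$.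

Now let $Z_n$ $(n\ge1)$ be nonempty weakly open subsets of $\mathcal D$. Choose $g_n\in Z_n$ supported in $F_n$ with $|F_n|<2^{-n-1}$, and put $F=\bigcup F_n$, so $|F|<\frac12$. All $g_n$ lie in the closed convex set $\{g\in\mathcal D:\int_Fg=1\}$, which misses the constant density $1$. Slices are weakly open, so no sequence of slices is determining: $\mathcal D$ is not SCD. Moreover $\{g\in\mathcal D:\int_Fg<1\}$ is weakly open, contains $1$, and contains no $Z_n$. So $\mathcal D$ has no countable $\pi$-base for the weak topology. In particular $L_1[0,1]$ is not an SCD space.

## 2. SCD spaces versus countable $\pi$-bases: the theorem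

We can now ask the following question, taken from Antonio Aviles, Vladimir Kadets, Miguel Martin, Javier Meri, and Varvara Shepelska, "Slicely Countably Determined Banach spaces", arXiv:0809.2723 (2008). *Let $X$ be an SCD space. Does every convex bounded subset of $X$ have a countable $\pi$-base for the weak topology?* The answer is yes, and more holds.

**Theorem 1.** For a Banach space $X$ the following are equivalent:

(i) $X$ is an SCD space;

(ii) every bounded convex subset of $X$ has a countable $\pi$-base for the weak topology.

Two easy cases. If $X^*$ is separable, let $(z_i)$ be norm-dense in $X^*$. If $A$ is bounded by $M$, then $|x^*(a)-z_i(a)|\le M\|x^*-z_i\|$ on $A$, so the weak topology of $A$ is generated by the countable family $(z_i)$ and has a countable base. Thus (ii) holds, and Section 3 will give (i). If $X=L_1[0,1]$, both (i) and (ii) fail, and the same set $\mathcal D$ witnesses both failures. In general, starting from a set $A$ without a countable $\pi$-base, we shall produce a non-SCD set which is different from $A$, and which in the hard case is the image of a set of densities under an operator on an $L_1$-space. The set $\mathcal D$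 is the picture to keep in mind.

## 3. From a countable $\pi$-base to determining slices

Here we prove (ii)$\Rightarrow$(i). The argument treats one set at a time: a bounded convex $A$ with a countable $\pi$-base $(W_n)$ is SCD. We recall three textbook facts. Krein–Milman: a compact convex set $K$ in a locally convex space is the closed convex hull of its set $\mathrm{ext}\,K$ of extreme points. Choquet's lemma: the open slices of $K$ containing $e\in\mathrm{ext}\,K$ form a neighborhood base of $e$ in $K$. Mazur: norm-closed convex sets are weakly closed.

**Step 1: put a convex combination of slices inside each $W_n$.** Let $K$ be the $w^*$-closure of $A$ in $X^{**}$, a $w^*$-compact convex set. Write $W_n=A\cap\widehat W_n$ with $\widehat W_n$ relatively $w^*$-open in $K$. By Krein–Milman $\widehat W_n$ contains a finite convex combination $\sum\lambda_ie_i$ with $e_i\in\mathrm{ext}\,K$. By continuity of the vector operations there are neighborhoods $N_i$ of $e_i$ in $K$ with $\sum\lambda_iN_i\subseteq\widehat W_n$. By Choquet's lemma $N_i$ contains a slice $\{k\in K:k(x_i^*)>\alpha_i\}$ that contains $e_i$, so $\alpha_i<\sup_{k\in K}k(x_i^*)$. Since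 $A$ is $w^*$-dense in $K$, this supremum equals $\sup x_i^*(A)$. Hence the intersection of this slice with $A$ is a slice $S^n_i$ of $A$. As $A$ is convex, $\sum_i\lambda_iS_i^n\subseteq A\cap\widehat W_n=W_n$.

**Step 2: the countable family of all $S_i^n$ is determining.** If $B\subseteq A$ meets all $S^n_i$, then $\mathrm{conv}\,B$ meets every $W_n$. Since $(W_n)$ is a $\pi$-base, $\mathrm{conv}\,B$ is weakly dense in $A$, and $A\subseteq\overline{\mathrm{conv}}\,B$ by Mazur. $\square$

## 4. Selections of points against combinations of slices

For (i)$\Rightarrow$(ii), the sensible first attempt is to reverse Section 3 inside one set. Let $(Z_n)$ be a determining sequence of slices of $A$. One would like to show that every nonempty weakly open $W\subseteq A$ contains some rational convex combination $\sum\lambda_iZ_{n_i}$, as a set; this would be a large step toward a countable $\pi$-base.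

The determining property, together with the fact that $W$ is norm-open in $A$, says: for *every selection* $b_n\in Z_n$ *there is* a rational convex combination $\sum\lambda_ib_{n_i}\in W$. What we want is: *there is* a rational convex combination with $\sum\lambda_ib_{n_i}\in W$ for *every selection*. If the second statement fails, then each combination $(\lambda_i,n_i)$ has its own selection of points with $\sum\lambda_ib_{n_i}\notin W$. These selections are unrelated, and to contradict the first statement we would need one selection that serves all combinations. If we throw all the chosen points into one set $B$, then $\mathrm{conv}\,B$ mixes the selections and may well enter $W$. This is the point where the attempt stops.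

The way around it is to use that *many* sets are SCD, not only $A$: first countably many subsets of a small enlargement of $A$, and then one set built by hand.

## 5. The local theorem and how it answers the question

Here and below, $L_1$ means the real $L_1$-space. (If $X$ is complex, an operator $S$ on real $L_1$ extends complex-linearly by $S(g_1+ig_2)=Sg_1+iSg_2$, with the same values on densities.)

**Theorem 2.** Let $X$ be separable, $A\subseteq X$ bounded convex without a countable $\pi$-base for the weak topology, and $r_0>0$. Then there is $r\in(0,r_0)$ such that at least one of the following holds: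

(a) some nonempty intersection of $A+rU$ with finitely many (possibly zero) open half-spaces is not SCD;

(b) there are a probability space $(\Omega,\mathcal F,\mathbf P)$, $L\in\mathcal F$ with $\mathbf P(L)>0$, and a bounded operator $S:L_1(\Omega,\mathcal F,\mathbf P)\to X$ such that $\{Sg:g\ge0,\ \int g\,d\mathbf P=1,\ g=0\text{ off }L\}$ is contained in $A+r_0U$ and is not SCD.

**Theorem 2 implies (i)$\Rightarrow$(ii).** Let $X$ be an SCD space. Then $B_X$ is SCD. Picking one point in each slice of a determining sequence gives a countable set whose closed convex hull contains $B_X$; so $X$ is separable. The sets in (a) and (b) are bounded and convex, so both alternatives contradict (i). Hence every bounded convex $A\subseteq X$ has a countable $\pi$-base. $\square$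

The rest of the lecture proves Theorem 2. We choose $r$ in Section 6, assume that (a) fails for this $r$, and prove (b).

## 6. Bad tuples and wild tuples

For $y=(y_1,\dots,y_m)\in(X^*)^m$ put $|y(x)|=\max_j|y_j(x)|$.

**Definition 6.1 ($\Gamma$-open).** For $\Gamma\subseteq X^*$ and a convex set $C$, a $\Gamma$-open subset of $C$ is a finite (possibly empty) intersection of sets $\{a\in C:\gamma(a)\in J\}$ with $\gamma\in\Gamma$ and $J$ an open, possibly unbounded, interval; the empty intersection is $C$.

For the square $C=(-1,1)^2$ and $\Gamma=\{e_1^*\}$ the $\Gamma$-open sets are $\emptyset$ and the vertical strips $(C\cap\{\alpha<x_1<\beta\})$.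

**Step 1: express the absence of a $\pi$-base by one inequality, uniformly in $\Gamma$.** Let $\Gamma$ be countable. The $\Gamma$-open subsets of $A$ given by intervals with rational or infinite endpoints form a countable family of weakly open sets, and every nonempty $\Gamma$-open set contains a nonempty member of it (take a point and shrink the intervals). Since the nonempty members do not form a $\pi$-base, some nonempty weakly open $W\subseteq A$ contains no nonempty $\Gamma$-open set.

We shrink $W$ to a standard form. It contains $\{a\in A:|y(a-a_0)|<\delta\}$ for some $a_0\in A$, $\delta>0$ and a tuple $y$, and by scaling we may take $y\in(B_{X^*})^m$. Choose $n$ with $\frac1n<\frac\delta2$ and $c$ in a fixed countable norm-dense subset of $A$ with $\|c-a_0\|<\frac\delta2$. Then $\{a\in A:|y(a-c)|<\frac1n\}$ is contained in $W$, so it contains no nonempty $\Gamma$-open set. In this case say that $(c,n,m)$ *works for* $\Gamma$. If $\Gamma\subseteq\Gamma'$ and the triple works for $\Gamma'$, it works for $\Gamma$.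

One triple works for all countable $\Gamma$. Indeed, there are countably many triples. If each failed for some countable $\Gamma_{(c,n,m)}$, all would fail for the countable set $\bigcup\Gamma_{(c,n,m)}$, a contradiction. Fix such a triple $(c,n,m)$.

**Step 2: move $c$ to the origin.** We replace $A$ by $A-c$. Statement (a) is translation invariant. If (b) holds for $A-c$ with $S$, it holds for $A$ with $S'g=Sg+(\int g)\,c$, which translates the set in (b) by $c$. So we may assume $c=0\in A$. With $\varepsilon_0=\frac1n$ and $\mathbb B:=(B_{X^*})^m$ we have:

**(6.1)** For every countable $\Gamma\subseteq X^*$ there is $y\in\mathbb B$ such that every nonempty $\Gamma$-open $O\subseteq A$ contains $a$ with $|y(a)|\ge\varepsilon_0$.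

For the set $\mathcal D$ this is visible by hand. Given countable $\Gamma\subseteq L_\infty$, list the nonempty rational $\Gamma$-open sets as $Z_n$ and form $g_n$ and $F$ as in Section 1. For $y=1_F$ we have $y(g_n)=1$ and $y(1)<\frac12$, so every nonempty $\Gamma$-open set contains $a$ with $|y(a-1)|\ge\frac12$; here $c=1$, $n=2$, $m=1$.

**Step 3: pass to an open set.** This step is for using norm-openness later. Fix $0<r<\min(r_0,\varepsilon_0/2)$ and put
$$G=A+rU,\qquad \varepsilon=\varepsilon_0/4 .$$
$G$ is norm-open, convex, bounded, and $0\in G$. Let $\Gamma$ and $y$ be as in (6.1). Then every nonempty $\Gamma$-open $O\subseteq G$ contains $g$ with $|y(g)|>\varepsilon$; call such $y\in\mathbb B$ *$\Gamma$-bad*. To check this, let $a+ru\in O$ with $a\in A$, $u\in U$. The set $\{a'\in A:a'+ru\in O\}$ is nonempty and $\Gamma$-open in $A$ (the intervals are shifted by $-r\gamma(u)$). So it contains $a'$ with $|y(a')|\ge\varepsilon_0$, and $|y(a'+ru)|\ge\varepsilon_0-r>\varepsilon_0/2>\varepsilon$.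

*From now on assume that (a) fails for this $r$.*

**Definition 6.2 ($\Gamma$-wild).** The tuple $y$ is $\Gamma$-wild if for all $g\in G$, finite $T\subseteq\Gamma$ and $\delta>0$,
$$g\in\mathrm{conv}\{g'\in G:\ |t(g'-g)|<\delta\ (t\in T),\ |y(g')|>\varepsilon\}.$$

Badness gives *some* point with large $y$ in a $\Gamma$-open set. Wildness writes *every* point $g$ exactly as a convex combination of points with large $y$ that $T$ can hardly distinguish from $g$. As an illustration in the plane, let $G=(-1,1)^2$, $\varepsilon<1$, $\Gamma=\{e_1^*\}$, $y=e_2^*$: every $g=(g_1,g_2)$ is a convex combination of $(g_1,s)$ and $(g_1,-s)$ with $\max(|g_2|,\varepsilon)<s<1$, so $y$ is $\Gamma$-wild. On the other hand, if $0\in G$: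

**(6.2)** A tuple is never wild over a set containing its own coordinates. Take $g=0$, $\delta\le\varepsilon$ and $T$ the set of coordinates: no $g'$ has $|y(g')|<\delta$ and $|y(g')|>\varepsilon$.

**Claim 6.3.** For every countable $\Gamma$ there is a $\Gamma$-wild $y\in\mathbb B$.

**Proof.** This is where the SCD property of many sets enters. Each nonempty $\Gamma$-open $O\subseteq G$ given by rational or infinite endpoints is an intersection of $G$ with finitely many open half-spaces (conditions from the zero functional are vacuous, as $O\neq\emptyset$). So $O$ is SCD, because (a) fails. Choose a determining sequence of slices for each of these countably many sets $O$, and let $\Gamma^+\supseteq\Gamma$ be the countable set obtained by adding all functionals defining these slices. Let $y\in\mathbb B$ be $\Gamma^+$-bad; it exists by (6.1) and Step 3.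

Given $g,T,\delta$, choose rational intervals of length $<\delta$ around the numbers $t(g)$, $t\in T$. They give such a set $O$ with $g\in O\subseteq\{g'\in G:|t(g'-g)|<\delta,\ t\in T\}$. Its chosen slices $Z_n$ are nonempty, and each is cut from $O$ by a condition $z_n(x)\in(\alpha,\infty)$ with $z_n\in\Gamma^+$, so it is a $\Gamma^+$-open subset of $G$. Hence there are $g_n\in Z_n$ with $|y(g_n)|>\varepsilon$, and $O\subseteq\overline{\mathrm{conv}}\{g_n\}$. Let $V=\mathrm{conv}\{g'\in O:|y(g')|>\varepsilon\}$. This set is nonempty, convex, and open as the convex hull of an open set, and $O\subseteq\overline V$. Since $O$ is norm-open, $O\subseteq\mathrm{int}\,\overline V$.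

Finally $\mathrm{int}\,\overline V=V$ for nonempty open convex $V$: if $x\in\mathrm{int}\,\overline V$ and $v\in V$, then $x+s(x-v)\in\overline V$ for small $s>0$, and $x$ lies strictly between this point of $\overline V$ and the interior point $v$, so $x\in V$. Thus $g\in O\subseteq V$. $\square$

## 7. A Cantor set of mutually wild tuples

Claim 6.3 lets us choose tuples one after another, each wild over the earlier ones. A sequence of them is not enough for us: at the end we shall compare functionals $\psi$ with a determining sequence $(Z_n)$, and countably many $\psi$'s could each be served by its own $Z_n$. We want a Cantor set of tuples, so that the Baire category theorem forces one $Z_n$ to serve a whole open set of $\psi$'s. We also want wildness in every order, not only over predecessors.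

Since $X$ is separable, $\mathbb B$ with the product $w^*$-topology is compact metrizable. Fix a countable dense $\mathbb Q$-linear subspace $D$ of $X$ and put $I=G\cap D$. So $I$ is countable, dense in $G$, and $0\in I$. For finite $T\subseteq\mathbb B$ write $\|T(x)\|=\max_{t\in T}|t(x)|$, with value $0$ if $T=\emptyset$.

**Step 1: mutual wildness is a $G_\delta$ condition.** For $n\ge0$ let $R_n$ be the set of $(y,t^1,\dots,t^n)\in\mathbb B^{1+n}$ such that, with $T=\{t^1,\dots,t^n\}$,
$$g\in \mathrm{conv}\{g'\in G:\|T(g'-g)\|<\delta,\ |y(g')|>\varepsilon\}\qquad\text{for all } g\in I,\ \delta\in\mathbb Q_{>0}.$$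
For fixed $g,\delta$ this is an open condition: a given representation of $g$ as a convex combination involves finitely many strict inequalities between evaluations, which are $w^*$-continuous in $(y,t^1,\dots,t^n)$. As there are countably many pairs $(g,\delta)$, $R_n$ is $G_\delta$.

**Step 2: an uncountable set in which later tuples are wild over earlier ones.** By recursion choose, for $\xi<\omega_1$, a tuple $y_\xi\in\mathbb B$ that is wild over the countable set of all coordinates of all $y_\eta$, $\eta<\xi$. By (6.2) these are pairwise distinct. Let $\Xi=\{y_\xi:\xi<\omega_1\}$ and let $\Xi'$ be the set of members of $\Xi$ that are condensation points of $\Xi$ (every neighborhood contains uncountably many points of $\Xi$). Since $\mathbb B$ is second countable, $\Xi\setminus\Xi'$ is countable. Let $H=\overline{\Xi'}$. A nonempty relatively open subset of $H$ contains a point of $\Xi'$, hence uncountably many points of $\Xi$ lie in the corresponding open set of $\mathbb B$, and all but countably many of them are in $\Xi'$. So: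

**(7.1)** Every nonempty relatively open subset of $H$ contains uncountably many points of $\Xi'$.

In particular $H$ is nonempty, compact and perfect.

**Step 3: $R_n\cap H^{1+n}$ is comeager in $H^{1+n}$.** It is a $G_\delta$, so we need density. Let $V_0,\dots,V_n\subseteq H$ be nonempty and open. Pick $y_{\xi_i}\in V_i\cap\Xi'$ for $i\ge1$. Only countably many points of $\Xi$ have index $\le\max_{i\ge1}\xi_i$, so by (7.1) there is $y_{\xi_0}\in V_0\cap\Xi'$ with $\xi_0>\max_{i\ge1}\xi_i$. Then $y_{\xi_0}$ is wild over the coordinates of $y_{\xi_1},\dots,y_{\xi_n}$, so $(y_{\xi_0},\dots,y_{\xi_n})\in R_n$.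

**Step 4: apply Mycielski's theorem.** It says (Kechris, *Classical Descriptive Set Theory*, Theorem 19.1): if $H$ is a nonempty perfect Polish space and $R_n\subseteq H^{1+n}$ are comeager, there is a Cantor set in $H$ all of whose $(1+n)$-tuples of pairwise distinct points lie in $R_n$, for all $n$. This gives a Cantor set $\Pi\subseteq H$ with the following property (for real $\delta$, use a smaller rational).

**(7.2)** If $y\in\Pi$, $T\subseteq\Pi\setminus\{y\}$ is finite, $f\in I$ and $\delta>0$, then $f\in\mathrm{conv}\{g'\in G:\|T(g'-f)\|<\delta,\ |y(g')|>\varepsilon\}$.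

Fix a compatible metric on $\Pi$. "Open" for subsets of $\Pi$ means relatively open. $\Pi$ is compact without isolated points.

## 8. The extraction function

By (7.2) a point $f$ splits into pieces on which some coordinate of $y$, with some sign, exceeds $\varepsilon$. We do not control which coordinate and which sign, nor how much weight can be split off in one prescribed direction. The following function measures this.

Let $\mathbb T=\{1,\dots,m\}\times\{1,-1\}$; its elements are called *types*. For $\tau=(j,\theta)$ write $y_\tau=\theta y_j$, so $|y(x)|=\max_\tau y_\tau(x)$.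

**Definition 8.1 (extraction).** For $f\in I$, finite $T\subseteq\Pi$, $\delta>0$, $y\in\Pi$ and a type $\tau$, a number $\lambda\in(0,1)$ is admissible for $f$ at $(T,\delta,y)$ if
$$f=\lambda q+(1-\lambda)q',\quad q,q'\in G,\quad y_\tau(q)>\varepsilon,\quad\|T(q-f)\|<\delta .$$
Let $\mathrm{ext}_\tau(f;T,\delta,y)$ be the supremum of $0$ and all admissible $\lambda$.

The formula can be tried in the square: with $G=(-1,1)^2$, $y=e_2^*$, the plus sign, $f=0$ and $T=\emptyset$, we need $q_2>\varepsilon$ and $-\lambda q_2/(1-\lambda)=q_2'>-1$. So the supremum is $\frac1{1+\varepsilon}$. If instead $T=\{e_2^*\}$ and $\delta\le\varepsilon$, nothing is admissible and the value is $0$.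

**(8.1)** *Smaller fractions and rational data.* If $\lambda$ is admissible and $0<\lambda'<\lambda$, then $\lambda'$ is admissible with the same $q$ and with $q''=\frac{(\lambda-\lambda')q+(1-\lambda)q'}{1-\lambda'}\in G$. Hence if $0<\lambda<\mathrm{ext}_\tau(f;T,\delta,y)$ and $\lambda$ is rational, $\lambda$ is admissible, and we can take $q,q'\in I$: approximate $q$ by an element of $D$ and replace $q'$ by $(f-\lambda q)/(1-\lambda)$, which lies in $D$ because $f\in D$ and $\lambda\in\mathbb Q$. All conditions are norm-open, so they survive a small perturbation.

**(8.2)** *Monotonicity and semicontinuity.* $\mathrm{ext}_\tau$ weakly decreases when $T$ grows or $\delta$ decreases. The function $y\mapsto\mathrm{ext}_\tau(f;T,\delta,y)$ is lower semicontinuous on $\Pi$: if $\lambda$ is admissible at $y$ with $q,q'$, it is admissible with the same $q,q'$ at all nearby points, because $y_\tau(q)>\varepsilon$ is open in $y$.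

**(8.3)** *Averaging.* If $f=\sum\lambda_if_i$ is a finite convex combination, $f,f_i\in I$, and $\|T(f_i-f)\|<\delta/2$ for all $i$, then
$$\sum_i\lambda_i\,\mathrm{ext}_\tau(f_i;T,\delta/2,y)\le\mathrm{ext}_\tau(f;T,\delta,y).$$

**Proof.** Let $\alpha_i$ be admissible for $f_i$ at $(T,\delta/2,y)$, with $f_i=\alpha_iq_i+(1-\alpha_i)q_i'$; or let $\alpha_i=0$, $q'_i=f_i$. Put $\Lambda=\sum\lambda_i\alpha_i<1$. If $\Lambda>0$, then $q=\Lambda^{-1}\sum\lambda_i\alpha_iq_i\in G$ satisfies $y_\tau(q)>\varepsilon$, and $\|T(q-f)\|<\delta$ because $\|T(q_i-f)\|\le\|T(q_i-f_i)\|+\|T(f_i-f)\|<\delta$ for the $i$ that occur. Moreover $f-\Lambda q=\sum\lambda_i(1-\alpha_i)q_i'\in(1-\Lambda)G$. So $\Lambda$ is admissible for $f$ at $(T,\delta,y)$. Take suprema over the $\alpha_i$. $\square$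

**Choosing one type that can always be extracted.** We want a type $\tau_0$ such that a definite fraction of type $\tau_0$ can be split off again and again from points $f$ on which $y$ is small. A maximality argument provides it, at the price of a side condition on other types.

A *quadruple* is $(f,V,T,\delta)$ with $f\in I$, $\emptyset\ne V\subseteq\Pi$ open, $T\subseteq\Pi\setminus V$ finite, $\delta>0$; for instance $(0,\Pi,\emptyset,1)$. For $\mathcal Z\subseteq\mathbb T$ let $N(\mathcal Z)$ be the statement: for all $\kappa,b>0$ there is a quadruple with
$$|y(f)|<b\quad\text{and}\quad\mathrm{ext}_\sigma(f;T,\delta,y)\le\kappa\qquad\text{for all }y\in V,\ \sigma\in\mathcal Z.$$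

$N(\emptyset)$ holds, by the quadruple $(0,\Pi,\emptyset,1)$.

$N(\mathbb T)$ fails for $b=\varepsilon$ and any $\kappa<\frac1{2m}$. Indeed, suppose there is such a quadruple, and let $y\in V$. Then $y\notin T$, and (7.2) gives a convex combination $f=\sum\lambda_ig_i$ with $g_i\in G$, $|y(g_i)|>\varepsilon$, $\|T(g_i-f)\|<\delta$. Assign to each $g_i$ a type $\tau$ with $y_\tau(g_i)>\varepsilon$. Some type $\tau$ has total weight $\lambda_\tau\ge\frac1{2m}$, and $\lambda_\tau<1$, since otherwise $y_\tau(f)>\varepsilon$. Averaging the $g_i$ of type $\tau$ and the remaining ones separately shows that $\lambda_\tau$ is admissible for $\tau$. So $\mathrm{ext}_\tau(f;T,\delta,y)\ge\frac1{2m}>\kappa$, a contradiction.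

Let $\mathcal Z$ be maximal with $N(\mathcal Z)$ and fix $\tau_0\in\mathbb T\setminus\mathcal Z$. Since $N(\mathcal Z\cup\{\tau_0\})$ fails, and failure for some $(\kappa,b)$ persists for smaller values, there are a rational $\kappa_*\in(0,\frac14]$ and $b_*\in(0,\frac\varepsilon8]$ such that:

**(8.4)** If $(f,V,T,\delta)$ is a quadruple with $|y(f)|<b_*$ and $\mathrm{ext}_\sigma(f;T,\delta,y)\le\kappa_*$ for all $y\in V$, $\sigma\in\mathcal Z$, then there is $y\in V$ with $\mathrm{ext}_{\tau_0}(f;T,\delta,y)>\kappa_*$.

## 9. A martingale with drops and cleaning

We now build a martingale with values in $I\subseteq G$, indexed by time steps, together with a tree of shrinking regions in $\Pi$; a branch $x$ of the tree will converge to a tuple $y^x\in\Pi$. At each node $c$ of level $k+1$ we let a fraction $p_k$ of the surviving mass *drop*: there the $\tau_0$-coordinate of all tuples in the region of $c$ exceeds $\varepsilon$. The rest stays in the band $|y|<b_*$. There are two competing requirements. Along one branch the dropped mass must be small, so $\sum p_k\le\frac18$. But a node has $N_k\ge1/p_k$ children, so the proportion escaping all drops at the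 children is at most $(1-p_k)^{N_k}\le e^{-1}$. By (8.4) we can drop again as long as the band estimate holds and $\mathrm{ext}_\sigma$ is small for $\sigma\in\mathcal Z$. Each split may multiply $\mathrm{ext}_\sigma$ by a large factor, so after each round of drops we make it tiny again by *cleaning*: we split off almost all that can be extracted in direction $\sigma$, and discard it.

**Parameters.** Let $C\ge1$ bound the diameter of $G$, and let $\varrho=|\mathcal Z|$. Choose rationals $p_k\in(0,\kappa_*]$ $(k\ge0)$ with $\sum p_k\le\frac18$ and $C\sum p_k\le\frac{b_*}{16}$. Put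
$$N_k=\lceil1/p_k\rceil,\qquad M_0=1,\qquad M_{k+1}=M_kN_k,\qquad A_k=p_k^{-M_{k+1}}\left(\tfrac43\right)^{\varrho M_{k+1}},$$
and choose $\eta_k>0$ with
$$A_k\eta_k\le\kappa_*\qquad\text{and}\qquad\varrho M_{k+1}A_k\eta_k\le2^{-k-4}\min(1,b_*/C).$$

**Bookkeeping.** Nodes of level $k$ are the elements of $\Sigma_k=\prod_{i<k}\{0,\dots,N_i-1\}$, so $|\Sigma_k|=M_k$, and $\Sigma_0=\{\emptyset\}$. At each time we have the following data:

* a partition of $[0,1)$ into finitely many half-open intervals, called *histories*; each history $h$ has a value $f_h\in I$ and is *live* or *dead*;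
* pairwise disjoint nonempty open regions $U_c\subseteq\Pi$, one for each node $c$ of the current level;
* a finite set $T\subseteq\Pi$ disjoint from all regions, and $\delta>0$;
* for each live $h$ and current node $c$, a status: $h$ is *dropped at $c$* or *undropped at $c$*.

For example, at the start there will be the single history $[0,1)$, the single node $\emptyset$, and the status "undropped at $\emptyset$". A *line of histories* is the sequence of histories containing a fixed point of $[0,1)$.

**Invariant (Inv$_k$)** at the start of level $k$: for every $s\in\Sigma_k$, every live $h$ undropped at $s$, all $y\in U_s$ and $\sigma\in\mathcal Z$, we have $\mathrm{ext}_\sigma(f_h;T,\delta,y)\le\eta_k$.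

**Start.** Apply $N(\mathcal Z)$ with $\kappa=\eta_0$ and $b=b_*/2$. This gives a quadruple $(f,U_\emptyset,T,\delta)$, and by (8.2) we may decrease $\delta$ so that $\delta=\delta_0\le b_*/16$. There is one history $[0,1)$ with value $f$, live and undropped at $\emptyset$. Then (Inv$_0$) holds, and $|y(f)|<b_*/2$ on $U_\emptyset$.

### 9.1. The splitting step

**The splitting step at $(h,c)$.** Its purpose is to split the value of one history while its values hardly change in the regions of all other nodes. Let $h$ be live and undropped at $c$. Pick $t_{c'}\in U_{c'}$ for each current $c'\ne c$ and set $T^+=T\cup\{t_{c'}:c'\ne c\}$; then $T^+\cap U_c=\emptyset$. Suppose we are given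
$$f=f_h=\lambda q+(1-\lambda)q',\qquad q,q'\in I,\quad\lambda\in(0,\tfrac14]\text{ rational},\quad\|T^+(q-f)\|<\delta/2.$$
Since $q'-f=-\frac\lambda{1-\lambda}(q-f)$ and $\frac\lambda{1-\lambda}\le\frac13$, also $\|T^+(q'-f)\|\le\frac13\|T^+(q-f)\|<\delta/2$. Do the following.

* Split the interval $h$ into two half-open intervals of relative lengths $\lambda$ and $1-\lambda$ with values $q$ and $q'$.
* For $c'\ne c$ replace $U_{c'}$ by a nonempty open $U'_{c'}$ with $\overline{U'_{c'}}\subseteq U_{c'}\setminus\{t_{c'}\}$, so close to $t_{c'}$ that $|y(q-f)|,|y(q'-f)|<\delta/2$ on $U'_{c'}$. These inequalities hold at $t_{c'}\in T^+$, hence near it, and $\Pi$ has no isolated points, so this is possible.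
* Replace $U_c$ by some nonempty open $U_c'$ with $\overline{U'_c}\subseteq U_c$, specified in each application.
* Replace $T$ by $T^+$ and $\delta$ by $\delta/6$.

The new $T$ is disjoint from the new regions. Statuses and liveness are inherited unless stated otherwise. We record three facts.

**(S1)** In every new region, upper bounds on $\mathrm{ext}_\sigma$ valid before the step become, at the new $(T,\delta)$, upper bounds for the piece of weight $\lambda$ (respectively $1-\lambda$) after multiplication by $\lambda^{-1}$ (respectively $(1-\lambda)^{-1}$). For other histories the bounds stay valid, by (8.2). For the pieces, (8.2) and (8.3) give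
$$\mathrm{ext}_\sigma(f;T,\delta,y)\ge\mathrm{ext}_\sigma(f;T^+,\delta,y)\ge\lambda\,\mathrm{ext}_\sigma(q;T^+,\tfrac\delta2,y)+(1-\lambda)\,\mathrm{ext}_\sigma(q';T^+,\tfrac\delta2,y),$$
and $\mathrm{ext}_\sigma(\,\cdot\,;T^+,\frac\delta2,y)\ge\mathrm{ext}_\sigma(\,\cdot\,;T^+,\frac\delta6,y)$.

**(S2)** On $U'_{c'}$, $c'\ne c$: $|y(q-f)|,|y(q'-f)|<\delta/2$.

**(S3)** On $U_c$: $|y(q'-f)|=\frac\lambda{1-\lambda}|y(q-f)|\le\frac43\lambda C$, because the coordinates of $y$ have norm at most $1$ and $\|q-f\|\le C$.

### 9.2. Level $k$

Assume (Inv$_k$). Level $k$ consists of three parts.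

**Part (I): subdivision.** For each $s\in\Sigma_k$ choose nonempty open sets $U_c$, $c=s^\frown i$ $(i<N_k)$, with pairwise disjoint closures contained in $U_s$ and with diameters $<2^{-k}$; this is possible as $\Pi$ has no isolated points. A history has at $c=s^\frown i$ the status it has at $s$. All bounds persist on the smaller regions. From now on the current nodes are those of $\Sigma_{k+1}$.

**Part (II): drop steps.** The purpose is to send the fraction $p_k$ of each undropped history to $y_{\tau_0}>\varepsilon$, for each node $c$. Go through $c\in\Sigma_{k+1}$ in some order. For every history $h$ that is live and undropped at $c$ when we come to $c$, perform one splitting step at $(h,c)$ with $\lambda=p_k$, as follows.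

First we check the hypotheses of (8.4). Along any line of histories at most $M_{k+1}$ drop steps occur in this level, one per node, and the pieces have ratios $p_k$ or $1-p_k$, both $\ge p_k$. The ancestors of $h$ were undropped at $c$, and at the start of the level undropped at the parent of $c$. So by (S1) and (Inv$_k$), $\mathrm{ext}_\sigma(f_h;T,\delta,y)\le p_k^{-M_{k+1}}\eta_k\le\kappa_*$ for $y\in U_c$, $\sigma\in\mathcal Z$. By (8.2) the same holds at $(T^+,\delta/2)$. Also $|y(f_h)|<b_*$ on $U_c$, by the band estimate (9.1) below, which at a given time uses only earlier steps. As $T^+\cap U_c=\emptyset$, $(f_h,U_c,T^+,\delta/2)$ is a quadruple.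

Now (8.4) gives $y\in U_c$ with $\mathrm{ext}_{\tau_0}(f_h;T^+,\delta/2,y)>\kappa_*\ge p_k$. By (8.1), $f_h=p_kq+(1-p_k)q'$ with $q,q'\in I$, $y_{\tau_0}(q)>\varepsilon$ and $\|T^+(q-f_h)\|<\delta/2$. Perform the splitting step with $U'_c$ a neighborhood of this $y$ on which $y'_{\tau_0}(q)>\varepsilon$ for all $y'\in U'_c$. The $q$-piece becomes *dropped at $c$*. The $q'$-piece stays undropped at $c$ and is not split again at $c$ in part (II). Both pieces are live. Let $\mathrm{Drop}_c\subseteq[0,1)$ be the union of all $q$-pieces created in drop steps at $c$.

**Part (III): cleaning steps.** The purpose is to restore the invariant, that is, to make $\mathrm{ext}_\sigma\le\eta_{k+1}$ for $\sigma\in\mathcal Z$. Put $\eta'=(\frac34)^{\varrho M_{k+1}}\eta_{k+1}$. Go through all $(c,\sigma)\in\Sigma_{k+1}\times\mathcal Z$. For every $h$ that is live and undropped at $c$ when we come to $(c,\sigma)$, do the following once.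

*A good point $y_0$.* Choose $t_{c'}$ and $T^+$ as in a splitting step. We shall split $f_h$ at one point $y_0\in U_c$, and we need that the remaining value $q'$ has small $\mathrm{ext}_\sigma$ not only at $y_0$ but near it. Lower semicontinuity gives the wrong direction for this. And $q'$ is known only after $y_0$ has been chosen. So we choose $y_0$ good for all candidates at once. For $g\in I$ let $\varphi_g=\mathrm{ext}_\sigma(g;T^+,\delta/6,\cdot)$, lower semicontinuous on $\Pi$. A discontinuity point $y$ of $\varphi_g$ satisfies $\varphi_g(y)\le\rho<\limsup_{y'\to y}\varphi_g(y')$ for some rational $\rho$, so it lies in the boundary of the closed set $\{\varphi_g\le\rho\}$, which is nowhere dense. Since $I$ and $\mathbb Q$ are countable, Baire's theorem gives $y_0\in U_c$ that is a continuity point of all $\varphi_g$, $g\in I$.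

*The available fraction is small.* Let $e=\mathrm{ext}_\sigma(f_h;T^+,\delta/2,y_0)$. After part (II) the bound on $\mathrm{ext}$ was $p_k^{-M_{k+1}}\eta_k$. Along a line of live histories at most $\varrho M_{k+1}$ cleaning steps occur in this level, one per pair, and, inductively, each has $\lambda\le\frac14$, so the surviving piece has ratio $\ge\frac34$. By (8.2) and (S1),
$$e\le\mathrm{ext}_\sigma(f_h;T,\delta,y_0)\le p_k^{-M_{k+1}}\left(\tfrac43\right)^{\varrho M_{k+1}}\eta_k=A_k\eta_k\le\kappa_*\le\tfrac14 .$$

*Case $e=0$.* Do not split. By (8.2), $\varphi_{f_h}(y_0)=0$. Shrink $U_c$ to a neighborhood $U'_c$ of $y_0$ with $\overline{U_c'}\subseteq U_c$ on which $\varphi_{f_h}\le\eta'$; this uses continuity at $y_0$. Replace $U_{c'}$ $(c'\ne c)$ by nonempty open sets with closure in $U_{c'}\setminus\{t_{c'}\}$, $T$ by $T^+$, and $\delta$ by $\delta/6$. All bounds persist by (8.2), and no values change.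

*Case $e>0$.* Choose a rational $\lambda$ with $\max(0,e-\eta'/2)<\lambda<e$, and by (8.1) write $f_h=\lambda q+(1-\lambda)q'$ with $q,q'\in I$, $(y_0)_\sigma(q)>\varepsilon$, $\|T^+(q-f_h)\|<\delta/2$. We claim $\varphi_{q'}(y_0)\le\frac23\eta'$: after almost everything has been extracted, little is left. Let $\mu$ be admissible for $q'$ and $\sigma$ at $(T^+,\delta/6,y_0)$, say $q'=\mu w+(1-\mu)w'$. Then
$$\|T^+(w-f_h)\|\le\|T^+(w-q')\|+\|T^+(q'-f_h)\|<\tfrac\delta6+\tfrac13\cdot\tfrac\delta2<\tfrac\delta2 .$$
Writing $f_h=\lambda q+(1-\lambda)\mu w+(1-\lambda)(1-\mu)w'$ and averaging $q$ and $w$, we see that $\lambda+(1-\lambda)\mu$ is admissible for $f_h$ at $(T^+,\delta/2,y_0)$. So $\lambda+(1-\lambda)\mu\le e<\lambda+\eta'/2$, and $\mu<\frac43\cdot\frac{\eta'}2=\frac23\eta'$. This proves the claim. By continuity of $\varphi_{q'}$ at $y_0$, we may perform the splitting step with $U_c'$ a neighborhood of $y_0$ on which $\varphi_{q'}\le\eta'$. Declare the $q$-piece *dead*; dead histories are never changed again. The $q'$-piece stays live.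

**The invariant is restored.** In both cases, once $(c,\sigma)$ has been treated for a history, its live continuation satisfies $\mathrm{ext}_\sigma\le\eta'$ on $U_c$ at the new $(T,\delta)$, since $\varphi$ was taken at $(T^+,\delta/6)$. Later cleaning steps of this level multiply this bound by at most $(\frac43)^{\varrho M_{k+1}}$, giving at most $\eta_{k+1}$. Statuses do not change in part (III), so every history live and undropped at $c$ at the end of the level has been treated for every $(c,\sigma)$. Hence (Inv$_{k+1}$) holds at the end of level $k$. Each level has finitely many steps.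

### 9.3. Band estimate and drop estimate

A step is a splitting step or a treatment with $e=0$. Each divides $\delta$ by $6$, so after $n$ steps $\delta$ equals $\delta_n=6^{-n}\delta_0$, and $\sum_n\delta_n/2\le\delta_0$.

**(9.1) Band estimate.** If $h$ is live and undropped at the current node $c$, then $|y(f_h)|<b_*$ on $U_c$.

**Proof.** Follow $h$ and $c$ back in time. The corresponding histories were live and undropped at the ancestors of $c$, and the corresponding regions contain $U_c$. Initially $|y(f)|<b_*/2$. For $y\in U_c$ the value $y(f)$ along the line changes in three kinds of steps.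

* Steps at nodes not on the branch of $c$: by (S2) the changes total at most $\sum_n\delta_n/2\le\delta_0\le\frac{b_*}{16}$.
* Drop steps at nodes of this branch: at most one per level, and the line follows the $q'$-piece because $h$ is undropped. By (S3) they total at most $\sum_k\frac43Cp_k\le\frac{b_*}{12}$.
* Cleaning steps at nodes of this branch: at most $\varrho$ per level, each with $\lambda\le A_k\eta_k$, and the line follows the $q'$-piece because $h$ is live. By (S3) they total at most $\sum_k\frac43\varrho A_k\eta_kC\le\frac43\sum_k2^{-k-4}b_*=\frac{b_*}6$.

In total $|y(f_h)|<(\frac12+\frac1{16}+\frac1{12}+\frac16)b_*=\frac{39}{48}b_*<b_*$. The estimate at a given time uses only earlier steps, so its use in part (II) is legitimate, by induction along the steps. $\square$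

**(9.2) Drop estimate.** If a history became dropped at $c$, then all its live descendants $h$ satisfy, at all later times,
$$y_{\tau_0}(f_h)>\varepsilon-\delta_0\ge\varepsilon-\tfrac{b_*}{16}>\tfrac\varepsilon2$$
on the current regions contained in that of $c$.

**Proof.** At the drop, $y_{\tau_0}(q)>\varepsilon$ on $U_c'$. Afterwards the descendants are dropped at $c$ and, by inheritance in part (I), at all descendants of $c$. Steps are made only on histories undropped at the node in question, so no step at these nodes is made on them. Hence only changes of type (S2) occur on these regions, and they total at most $\delta_0$. $\square$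

## 10. The operator and a non-SCD set

**The operator.** Let $\Omega=[0,1)$ with Lebesgue measure $\mathbf P$. Let $\mathcal F_n$ be the finite algebra generated by the histories after $n$ steps, $\mathcal F=\sigma(\bigcup\mathcal F_n)$, and let $f_n:\Omega\to I\subseteq G$ be the value function after $n$ steps. Each splitting satisfies $f_h=\lambda q+(1-\lambda)q'$ exactly, with pieces of relative lengths $\lambda,1-\lambda$. So $(f_n)$ is a bounded martingale, and $\int gf_n\,d\mathbf P=\int gf_j\,d\mathbf P$ for $n\ge j$ and $\mathcal F_j$-measurable $g$. Such $g$, over all $j$, are dense in $L_1(\mathcal F)$, and $\|\int gf_n\|\le\sup_{x\in G}\|x\|\,\|g\|_1$. Hence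
$$Sg=\lim_n\int gf_n\,d\mathbf P\qquad(g\in L_1(\mathcal F))$$
exists and defines a bounded operator $S:L_1(\mathcal F)\to X$. Call $g$ a *density* if $g\ge0$ and $\int g=1$. For a density, each $\int gf_n$ is a convex combination of elements of $G$, so $Sg\in\overline G\subseteq A+r_0U$, since $r<r_0$.

**The live set.** Let $L\in\mathcal F$ be the event of being live forever. In level $k$ each of the at most $\varrho M_{k+1}$ pairs $(c,\sigma)$ kills at most the fraction $A_k\eta_k$ of the live mass. So the mass killed in level $k$ is at most $\varrho M_{k+1}A_k\eta_k\le2^{-k-4}$, and $\mathbf P(L)\ge1-\frac18=\frac78$. Let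
$$B=\{Sg:\ g\ \text{a density},\ g=0\text{ off }L\},$$
a bounded convex subset of $A+r_0U$. *We show that $B$ is not SCD*; this is (b).

**Branches.** Let $\mathcal X=\prod_k\{0,\dots,N_k-1\}$, a compact metrizable space; write $x|k$ for the initial segment of $x$ of length $k$ and $[s]$ for the set of branches through a node $s$. For $x\in\mathcal X$ the regions belonging to the nodes $x|k$ are nested through all steps, each with closure contained in the previous one, and have diameters tending to $0$. By compactness they have a unique common point $y^x\in\Pi$, which lies in all of these regions. If $x$ and $x'$ agree up to level $k+1$, then $y^x,y^{x'}$ lie in one region of diameter $<2^{-k}$; so $x\mapsto y^x$ is continuous. Put $\psi_x=(y^x)_{\tau_0}\in X^*$. For each $b\in X$ the function $x\mapsto\psi_x(b)$ is continuous.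

**Step 1: each $\psi_x$ is small at some point of $B$.** We show

**(10.1)** $\sup_B(-\psi_x)\ge-b_*$ for every $x\in\mathcal X$.

A drop step at a node of $\Sigma_{k+1}$ has ratio $p_k$ and is made once on each history present there, so $\mathbf P(\mathrm{Drop}_{x|(k+1)})\le p_k$. Hence $L_x=L\setminus\bigcup_{k\ge1}\mathrm{Drop}_{x|k}$ has $\mathbf P(L_x)\ge\frac78-\frac18>0$. Points of $L_x$ are at all times in live histories undropped at the current node of $x$. By (9.1), $|\psi_x(f_n)|<b_*$ on $L_x$ for all $n$. So $g=1_{L_x}/\mathbf P(L_x)$ satisfies $\psi_x(Sg)\le b_*$, and $Sg\in B$.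

**Step 2: $\psi_x$ is large on densities living in drops.** We show

**(10.2)** If $F\subseteq L$ is in $\mathcal F$, $s\ne\emptyset$ is a node and $\mathbf P(F\cap\mathrm{Drop}_s)>0$, then for $x\in[s]$ the density $g=1_{F\cap\mathrm{Drop}_s}/\mathbf P(F\cap\mathrm{Drop}_s)$ has $\psi_x(Sg)\ge\varepsilon/2$.

For all large $n$, points of $F\cap\mathrm{Drop}_s$ lie in live descendants of histories that became dropped at $s$, and $y^x$ lies in the current regions contained in that of $s$. So $\psi_x(f_n)>\varepsilon/2$ there, by (9.2).

**Step 3: Baire category yields one slice for a whole cylinder.** Suppose $B$ is SCD with determining slices $Z_n=S(B,z_n,\alpha_n)$. Let $\phi_n=S^*z_n\in L_\infty(\mathcal F)$, so $z_n(Sg)=\int g\phi_n$ and $\sup z_n(B)=\operatorname{ess\,sup}_L\phi_n$. The set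
$$E_n=\{\omega\in L:\phi_n(\omega)>\operatorname{ess\,sup}_L\phi_n-\alpha_n/2\}$$
has positive measure, and $Sg\in Z_n$ for every density $g$ supported in $E_n$.

For $x\in\mathcal X$ consider the slice $S_x=S(B,-\psi_x,\varepsilon/4)$. By (1.1) some $Z_n$ is contained in $S_x$. By (10.1), $\psi_x<b_*+\frac\varepsilon4\le\frac{3\varepsilon}8$ on $S_x$. Hence $\mathcal X=\bigcup_n\mathcal X_n$, where
$$\mathcal X_n=\{x\in\mathcal X:\psi_x(Sg)\le\tfrac{3\varepsilon}8\text{ for all densities }g\text{ supported in }E_n\}.$$
Each $\mathcal X_n$ is closed, as an intersection of closed sets. By the Baire category theorem some $\mathcal X_n$ contains a cylinder $[s_0]$. Put $E=E_n\subseteq L$; so $\mathbf P(E)>0$.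

**Step 4: $E$ avoids all drops near $s_0$.** Let $s\ne\emptyset$ be a node comparable with $s_0$, and take $x\in[s]\cap[s_0]$. If $\mathbf P(E\cap\mathrm{Drop}_s)>0$, then (10.2) with $F=E$ gives a density supported in $E$ with $\psi_x(Sg)\ge\frac\varepsilon2>\frac{3\varepsilon}8$, against $x\in\mathcal X_n$. So $\mathbf P(E\cap\mathrm{Drop}_s)=0$.

Let $k_0=|s_0|$ and, for $k\ge k_0$, let $t_k=s_0{}^\frown0^{k-k_0}\in\Sigma_k$. Let $R_k$ be the union of the histories that are live and undropped at $t_k$ at the start of level $k$, and
$$Y_k=R_k\setminus\bigcup\{\mathrm{Drop}_c:c\text{ a child of }t_k\}.$$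
A point of $L$ outside $R_k$ lies in $\mathrm{Drop}_s$ for some nonempty initial segment $s$ of $t_k$. All these $s$, and all children of $t_k$, are comparable with $s_0$. So $E\subseteq Y_k$ up to a null set, for every $k\ge k_0$.

**Step 5: so many drops leave nothing.** Let $Q\subseteq R_k$ be a union of histories present at the start of level $k$. After the subdivision, all of $Q$ is undropped at every child of $t_k$. A drop at one node does not change the status at other current nodes, and no history dies in part (II). So when a child $c$ of $t_k$ is treated, the part of $Q$ outside $\mathrm{Drop}_{c'}$ for the already treated children $c'$ is a union of live histories undropped at $c$, and exactly the fraction $p_k$ of it goes into $\mathrm{Drop}_c$. As $t_k$ has $N_k$ children,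
$$\mathbf P(Q\cap Y_k)=(1-p_k)^{N_k}\,\mathbf P(Q)\le e^{-p_kN_k}\,\mathbf P(Q)\le e^{-1}\,\mathbf P(Q).$$
Apply this to $Q=R_k\cap\bigcap_{k_0\le j<k}Y_j$, which is a union of histories present at the start of level $k$, since each $Y_j$ is determined by the end of level $j$. As $Y_k\subseteq R_k$, we get $\mathbf P\big(\bigcap_{j=k_0}^kY_j\big)\le e^{-1}\,\mathbf P\big(\bigcap_{k_0\le j<k}Y_j\big)$, where the empty intersection for $k=k_0$ is $\Omega$. By induction
$$\mathbf P\Big(\bigcap_{j=k_0}^kY_j\Big)\le e^{-(k-k_0+1)}.$$
Since $E\subseteq\bigcap_{j=k_0}^kY_j$ up to a null set for every $k$, letting $k\to\infty$ gives $\mathbf P(E)=0$, a contradiction. So $B$ is not SCD, which is (b). This proves Theorem 2. Together with Sections 3 and 5 it proves Theorem 1. $\blacksquare$
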